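\title{Products of linearly many irreducible characters of alternating and classical groups}

\begin{abstract}
Let $G$ be a finite simple classical group with natural module of dimension $n$, or an alternating group of degree $n\ge5$. We prove that there is an absolute constant $C$ such that the product of any $l\ge Cn$ non-trivial irreducible characters of $G$ contains every irreducible character of $G$ as a constituent. This settles a conjecture posed in a paper of Liebeck, Shalev and Tiep. For classical groups we deduce it from the Larsen--Tiep uniform character bound. For alternating groups estimates of character sums lose a factor $\log n$, and we argue instead by an induction on $n$ that combines Roichman's character bound with the semigroup property of Kronecker coefficients. The linear bound has the optimal order in every family.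
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group, $\mathrm{Irr}(G)$ the set of its complex irreducible characters and $1_G$ the trivial character. A product of characters is again a character, namely that of the tensor product of the representations. We say that a character $\rho$ \emph{covers} $\mathrm{Irr}(G)$, and write $\rho\supseteq\mathrm{Irr}(G)$, if every $\psi\in\mathrm{Irr}(G)$ is a constituent of $\rho$, that is, $\langle\rho,\psi\rangle>0$. How many irreducible characters must one multiply, whichever ones are chosen, to be sure that the product covers $\mathrm{Irr}(G)$?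

There are two obstructions to any finite answer. If all factors are trivial on a normal subgroup $N\ne1$, then so is every constituent of the product. If $Z(G)\neq1$, then $Z(G)$ acts by one fixed linear character on a tensor product of irreducible representations, so the irreducible characters lying over the other linear characters of $Z(G)$ are missed. For non-trivial irreducible characters of a non-abelian simple group both obstructions vanish, and some finite number of factors is enough (Lemma~\ref{lem:finite}). The question is how this number grows with $G$.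

A degree count suggests the answer. If $\rho\supseteq\mathrm{Irr}(G)$, then
\begin{equation}\label{eq:degree}
\rho(1)\ \ge\ \sum_{\psi\in\mathrm{Irr}(G)}\psi(1)\ \ge\ \Big(\sum_{\psi\in\mathrm{Irr}(G)}\psi(1)^2\Big)^{1/2}=|G|^{1/2}.
\end{equation}
So a power $\chi^l$ can cover $\mathrm{Irr}(G)$ only if $l\ge\log|G|/(2\log\chi(1))$; here and below $\log$ is the natural logarithm. The alternating group $\mathsf{A}_n$ has order $n!/2$ and an irreducible character of degree $n-1$, and the resulting lower bound for $l$ is asymptotic to $n/2$. A classical group of dimension $n$ with parameter $q$ has order between $q^{n^2/10}$ and $q^{2n^2}$ and a non-trivial irreducible character of degree less than $q^{2n}$ (Sections~\ref{sec:classical} and~\ref{sec:lower}), and the lower bound is again linear in $n$. If degrees are the only obstruction, a linear number of factors should always suffice.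

To state this precisely, let $\mathrm{Cl}_n(q)$ denote one of the groups
\[
PSL_n(q)\ (n\ge2),\qquad PSU_n(q)\ (n\ge3),\qquad PSp_n(q)\ (n\ge4),\qquad P\Omega^\epsilon_n(q)\ (n\ge7),
\]
whenever it is simple. Here $n$ is the dimension of the natural module, which is defined over $\mathbb{F}_q$, or over $\mathbb{F}_{q^2}$ in the unitary case. The conjecture posed in \cite{LST} is the following statement, which is our main result.

\begin{theorem}\label{thm:main}
There is an absolute constant $C>0$ such that the following holds. Let $G=\mathrm{Cl}_n(q)$, or $G=\mathsf{A}_n$ with $n\ge5$. If $l\ge Cn$ and $\chi_1,\dots,\chi_l\in\mathrm{Irr}(G)\setminus\{1_G\}$, then $\chi_1\chi_2\cdots\chi_l\supseteq\mathrm{Irr}(G)$.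
\end{theorem}

The ranges of $n$ lose nothing. The simple classical groups in the remaining dimensions are isomorphic to groups of the list of dimension $n'\le n$: the groups $PSp_2(q)$, $PSU_2(q)$, $\Omega_3(q)$ to $PSL_2(q)$; $P\Omega_4^-(q)$ to $PSL_2(q^2)$; $\Omega_5(q)$ to $PSp_4(q)$; $P\Omega_6^+(q)$ to $PSL_4(q)$; $P\Omega_6^-(q)$ to $PSU_4(q)$; and $PSp_4(2)'$ to $PSL_2(9)$. Since $l\ge Cn$ implies $l\ge Cn'$, Theorem~\ref{thm:main} holds for them too.

It is known that $l\ge489r^2$ factors suffice for every finite simple group of Lie type of rank $r$. The case of equal factors is related to the \emph{McKay graph} of $(G,\alpha)$, which has vertex set $\mathrm{Irr}(G)$ and an edge from $\psi_1$ to $\psi_2$ if $\psi_2$ is a constituent of $\alpha\psi_1$; the diameter bounds $16n$ and $32n$ are known for McKay graphs of the groups $Sp_n(q)$ and $\Omega^\epsilon_n(q)$, respectively. We do not use these results. If $\alpha^l\supseteq\mathrm{Irr}(G)$, then $\alpha^l\psi_1\supseteq\mathrm{Irr}(G)$ for every $\psi_1$ (Lemma~\ref{lem:discard}), so the McKay graph has diameter at most $l$.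

For classical groups, degrees are indeed the only obstruction, up to the value of an exponent.

\begin{theorem}\label{thm:classical}
There is an absolute constant $C_0$ such that if $G=\mathrm{Cl}_n(q)$, $\chi_1,\dots,\chi_l\in\mathrm{Irr}(G)\setminus\{1_G\}$ and $\prod_i\chi_i(1)\ge|G|^{C_0}$, then $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$. Conversely, if $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$, then $\prod_i\chi_i(1)\ge|G|^{1/20}$.
\end{theorem}

We do not optimize constants. The exponent $1/20$ comes from the degree of the Steinberg character, which gives the bound in terms of $q$ and $n$ needed for Theorem~\ref{thm:lower}; the count \eqref{eq:degree} allows any exponent up to $1/2$.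

The alternating groups are reached through the symmetric groups. The irreducible characters $\chi^\lambda$ of $\mathsf{S}_n$ are indexed by partitions $\lambda\vdash n$. With $\lambda'$ the conjugate partition, we call
\[
\delta(\lambda)=n-\max(\lambda_1,\lambda'_1)
\]
the \emph{depth} of $\lambda$. It counts the boxes of the Young diagram outside the first row or outside the first column, whichever number is smaller, and $\delta(\lambda)=0$ exactly when $\chi^\lambda$ is one of the two linear characters $1$ and $\mathrm{sgn}$.

\begin{theorem}\label{thm:symmetric}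
There is an absolute constant $A$ such that the following hold for all $n\ge5$.
\begin{itemize}
\item[(i)] The product of any $l\ge An$ non-linear irreducible characters of $\mathsf{S}_n$ covers $\mathrm{Irr}(\mathsf{S}_n)$; in particular it contains $\mathrm{sgn}$.
\item[(ii)] A product $\prod_i\chi^{\lambda_i}$ with any number of factors covers $\mathrm{Irr}(\mathsf{S}_n)$ if $\sum_i\delta(\lambda_i)\ge A\,n\log n$.
\end{itemize}
The order $n\log n$ in \textup{(ii)} is best possible: there is an absolute $a_0>0$ such that for all large $n$ some product with $\sum_i\delta(\lambda_i)\ge a_0\,n\log n$ does not cover $\mathrm{Irr}(\mathsf{S}_n)$.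
\end{theorem}

Neither part implies the other. For factors of depth $1$, part (i) asks for $An$ factors and part (ii) for $An\log n$; for factors of depth at least $n/8$, part (ii) asks for only $8A\log n$ factors.

\begin{theorem}\label{thm:lower}
The linear bound in Theorem~\ref{thm:main} has the optimal order in every family. For $n\ge5$ there is $\chi\in\mathrm{Irr}(\mathsf{A}_n)\setminus\{1\}$ such that $\chi^l\supseteq\mathrm{Irr}(\mathsf{A}_n)$ forces $l\ge n-\lceil\sqrt n\,\rceil$. For every $G=\mathrm{Cl}_n(q)$ there is $\chi\in\mathrm{Irr}(G)\setminus\{1_G\}$ such that $\chi^l\supseteq\mathrm{Irr}(G)$ forces $l>n/20$.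
\end{theorem}

The basic tool is a criterion in terms of character ratios (Section~\ref{sec:general}). For classical groups it proves everything once a uniform character bound is inserted (Section~\ref{sec:classical}). For symmetric groups it handles factors of large depth, but for factors of small depth it needs about $n\log n$ of them (Section~\ref{sec:deep}). Factors of small depth have a long first row, after a transposition if necessary, and cutting this row turns them into characters of smaller symmetric groups. The semigroup property of Kronecker coefficients (Section~\ref{sec:semigroup}) carries constituents back up, and an induction that halves $n$ gives the linear bound (Section~\ref{sec:induction}). Section~\ref{sec:alternating} passes to $\mathsf{A}_n$, and Section~\ref{sec:lower} contains all lower bounds.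

\section{Three general lemmas}\label{sec:general}

The multiplicity of $\psi$ in a product is an average over $G$. The identity element contributes a positive term, and the multiplicity is positive as soon as this term outweighs all others.

\begin{lemma}\label{lem:criterion}
Let $\chi_1,\dots,\chi_l\in\mathrm{Irr}(G)$. If $\displaystyle\sum_{1\ne g\in G}\prod_{i}\frac{|\chi_i(g)|}{\chi_i(1)}<1$, then $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$.
\end{lemma}

\begin{proof}
For $\psi\in\mathrm{Irr}(G)$,
\[
\Big\langle\prod_i\chi_i,\psi\Big\rangle=\frac{\psi(1)\prod_i\chi_i(1)}{|G|}\Big(1+\sum_{g\ne1}\frac{\overline{\psi(g)}}{\psi(1)}\prod_i\frac{\chi_i(g)}{\chi_i(1)}\Big).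
\]
Since $|\psi(g)|\le\psi(1)$, the sum over $g\neq1$ has modulus less than $1$, so the multiplicity is not zero.
\end{proof}

The next lemma lets us set aside inconvenient factors, prove covering for the others, and put the discarded factors back.

\begin{lemma}\label{lem:discard}
If $\rho\supseteq\mathrm{Irr}(G)$ and $\chi\ne0$ is a character of $G$, then $\rho\chi\supseteq\mathrm{Irr}(G)$.
\end{lemma}

\begin{proof}
For $\psi\in\mathrm{Irr}(G)$ we have $\langle\rho\chi,\psi\rangle=\langle\rho,\bar\chi\psi\rangle$. The non-zero character $\bar\chi\psi$ has an irreducible constituent, and this constituent occurs in $\rho$.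
\end{proof}

The third lemma disposes of any finite set of groups at the cost of enlarging a constant.

\begin{lemma}\label{lem:finite}
Let $G\neq1$ be a finite group with $Z(G)=1$. There is a number $L(G)$ such that any product of $l\ge L(G)$ faithful irreducible characters of $G$ covers $\mathrm{Irr}(G)$.
\end{lemma}

\begin{proof}
Let $\chi$ be faithful and irreducible. If $|\chi(g)|=\chi(1)$, then $g$ acts as a scalar, so it commutes with $G$ in a faithful representation, and $g\in Z(G)=1$. Hence the maximum $\mu$ of $|\chi(g)|/\chi(1)$ over all faithful irreducible $\chi$ and all $g\ne1$ is less than $1$. Choose $L(G)$ with $|G|\mu^{L(G)}<1$ and apply Lemma~\ref{lem:criterion}.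
\end{proof}

Lemma~\ref{lem:finite} applies to the non-trivial irreducible characters of a non-abelian simple group. It also applies to the non-linear irreducible characters of $\mathsf{S}_n$ for $n\ge5$: the center is trivial, the normal subgroups are $1$, $\mathsf{A}_n$, $\mathsf{S}_n$, and an irreducible character whose kernel contains $\mathsf{A}_n$ is linear.

\section{Classical groups}\label{sec:classical}

Let $G=\mathrm{Cl}_n(q)$. We write $g^G$ for the conjugacy class of $g$ and $k(G)$ for the number of classes. As $G$ is a quotient of a subgroup of $GL_n(q^2)$,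
\begin{equation}\label{eq:order}
|G|\le q^{2n^2}.
\end{equation}
We use three published results. By Larsen and Tiep \cite{LT}, there is an absolute $c>0$ such that for every finite quasisimple group $G$ of Lie type (in particular for every simple one), every $\chi\in\mathrm{Irr}(G)$ and every $g\in G$,
\begin{equation}\label{eq:LT}
|\chi(g)|\le\chi(1)^{\,1-c\log|g^G|/\log|G|}.
\end{equation}
The lower bounds for the degrees of non-trivial irreducible characters tabulated by Landazuri and Seitz \cite{LS} are at least $q^{n/8}$ for the groups $\mathrm{Cl}_n(q)$, apart from finitely many exceptional groups. For the exceptions we use $\chi(1)\ge2$. So there is an absolute $c_1>0$ with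
\begin{equation}\label{eq:LS}
\chi(1)\ge q^{c_1n}\qquad\text{for all }G=\mathrm{Cl}_n(q)\text{ and }1_G\ne\chi\in\mathrm{Irr}(G).
\end{equation}
By Liebeck and Pyber \cite{LP}, $k(G)\le(6q)^r$ for $G$ simple of Lie type of rank $r$ over $\mathbb{F}_q$. For $G=\mathrm{Cl}_n(q)$ the rank is at most $n$, and $6q^2\le q^5$ since $q^3\ge8$. Hence, even if one reads $q^2$ for $q$ in the unitary case,
\begin{equation}\label{eq:LP}
k(G)\le q^{5n}.
\end{equation}

The bound \eqref{eq:LT} suits Lemma~\ref{lem:criterion} because, for fixed $g$, it bounds the ratio $|\chi(g)|/\chi(1)$ by a fixed negative power of $\chi(1)$. A product of ratios is then controlled by the product of the degrees alone, and it decays like a power of $|g^G|$. To sum over the classes we need the smallest non-trivial class to be large compared with the number of classes. This follows from \eqref{eq:LS}: if $g\ne1$, then $G$ acts transitively on $g^G$, and $|g^G|>1$ because $Z(G)=1$. The permutation character of this action contains $1_G$ exactly once, so it has a non-trivial irreducible constituent, and therefore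
\begin{equation}\label{eq:class}
|g^G|\ge q^{c_1n}\qquad(1\ne g\in G).
\end{equation}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:classical}]
Put $S=1+5/c_1$ and $C_0=S/c$, and suppose $\prod_i\chi_i(1)\ge|G|^{C_0}$, that is, $\sum_i\log\chi_i(1)\ge C_0\log|G|$. By \eqref{eq:LT}, for $g\ne1$,
\[
\prod_i\frac{|\chi_i(g)|}{\chi_i(1)}\le\exp\Big(-c\log|g^G|\,\frac{\sum_i\log\chi_i(1)}{\log|G|}\Big)\le|g^G|^{-cC_0}=|g^G|^{-S}.
\]
A class $K\ne\{1\}$ thus contributes at most $|K|^{1-S}$ to the sum in Lemma~\ref{lem:criterion}. By \eqref{eq:class}, \eqref{eq:LP} and $c_1(S-1)=5$,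
\[
\sum_{g\ne1}\prod_i\frac{|\chi_i(g)|}{\chi_i(1)}\le\sum_{K\ne\{1\}}|K|^{1-S}\le(k(G)-1)\,q^{-c_1n(S-1)}<q^{5n}q^{-5n}=1,
\]
and Lemma~\ref{lem:criterion} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $G=\mathrm{Cl}_n(q)$]
Let $C_{\mathrm{cl}}=2C_0/c_1$ and $l\ge C_{\mathrm{cl}}n$. All $\chi_i$ are non-trivial, so \eqref{eq:LS} and \eqref{eq:order} give
$\prod_i\chi_i(1)\ge q^{c_1nl}\ge q^{2C_0n^2}\ge|G|^{C_0}$, and the assertion just proved applies.
\end{proof}

\section{Symmetric groups: factors of large depth}\label{sec:deep}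

We recall the standard facts about $\mathrm{Irr}(\mathsf{S}_n)=\{\chi^\lambda:\lambda\vdash n\}$ that we use. All $\chi^\lambda$ are real-valued. We have $\chi^{(n)}=1$, $\chi^{(1^n)}=\mathrm{sgn}$ and $\chi^{\lambda'}=\mathrm{sgn}\cdot\chi^\lambda$, and $1$, $\mathrm{sgn}$ are the only linear characters. The degree $\chi^\lambda(1)$ is the number of standard Young tableaux of shape $\lambda$. The restriction of $\chi^\lambda$ to $\mathsf{S}_{n-1}$ is the sum of the $\chi^\mu$ with $\mu$ obtained from $\lambda$ by removing a box (the branching rule). Finally $\chi^{(n-1,1)}=\pi-1$, where $\pi(g)$ is the number of fixed points of $g$.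

Let $\mathrm{supp}(g)=n-\pi(g)$ be the number of points moved by $g$. For permutations, Lemma~\ref{lem:criterion} is best summed according to the support.

\begin{lemma}\label{lem:support}
Let $G$ be $\mathsf{S}_n$ or $\mathsf{A}_n$ with $n\ge5$, and let $\chi_1,\dots,\chi_l\in\mathrm{Irr}(G)$. If $\prod_i|\chi_i(g)|/\chi_i(1)\le n^{-2\,\mathrm{supp}(g)}$ for all $g\in G$, then $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$.
\end{lemma}

\begin{proof}
At most $\binom ns s!\le n^s$ permutations move exactly $s$ points, and $s\geq2$ for $g\neq1$. So the sum in Lemma~\ref{lem:criterion} is at most $\sum_{s\ge2}n^sn^{-2s}=\frac1{n(n-1)}<1$.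
\end{proof}

Roichman's bound \cite{R} states that there are absolute constants $b>0$ and $0<\kappa<1$ such that for $n>4$, $\lambda\vdash n$ and $g\in\mathsf{S}_n$,
\[
\frac{|\chi^\lambda(g)|}{\chi^\lambda(1)}\le\max\Big\{\kappa,\frac{\lambda_1}{n},\frac{\lambda'_1}{n}\Big\}^{\,b\,\mathrm{supp}(g)}.
\]
We restate it in terms of the depth $\delta=\delta(\lambda)$. We have $\max(\lambda_1,\lambda_1')/n=1-\delta/n\le e^{-\delta/n}$, and $\kappa\le e^{-\log(1/\kappa)\,\delta/n}$ because $\delta/n\le1$. With $\gamma=b\min(1,\log(1/\kappa))>0$ this gives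
\begin{equation}\label{eq:R}
\frac{|\chi^\lambda(g)|}{\chi^\lambda(1)}\le\exp\Big(-\gamma\,\frac{\delta(\lambda)}{n}\,\mathrm{supp}(g)\Big)\qquad(n\ge5,\ \lambda\vdash n,\ g\in\mathsf{S}_n).
\end{equation}

\begin{proposition}\label{prop:depth}
Let $n\ge5$ and $\lambda_1,\dots,\lambda_l\vdash n$. If $\sum_i\delta(\lambda_i)\ge(2/\gamma)\,n\log n$, then $\prod_i\chi^{\lambda_i}\supseteq\mathrm{Irr}(\mathsf{S}_n)$.
\end{proposition}

\begin{proof}
By \eqref{eq:R} the product of the character ratios at $g$ is at most $e^{-2\log n\cdot\mathrm{supp}(g)}=n^{-2\,\mathrm{supp}(g)}$. Apply Lemma~\ref{lem:support}.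
\end{proof}

Call $\lambda\vdash n$ \emph{deep} if $\delta(\lambda)>n/8$ and \emph{shallow} if $1\le\delta(\lambda)\le n/8$, and put $D=16/\gamma$. If at least $D\log n$ of the $\lambda_i$ are deep, then $\sum_i\delta(\lambda_i)\ge D\log n\cdot n/8=(2/\gamma)\,n\log n$. This proves:

\begin{corollary}\label{cor:deep}
Let $n\ge5$. A product of irreducible characters of $\mathsf{S}_n$ with at least $D\log n$ deep factors covers $\mathrm{Irr}(\mathsf{S}_n)$.
\end{corollary}

For factors of depth $1$, Proposition~\ref{prop:depth} needs order $n\log n$ of them. This loss is not a weakness of Roichman's bound; it is built into Lemma~\ref{lem:criterion}.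

\begin{example}\label{ex:fail}
Let $G$ be $\mathsf{S}_n$ or $\mathsf{A}_n$ and let all $l$ factors equal $\pi-1$. There are $n(n-1)(n-2)/3$ three-cycles, and on each the character ratio is $\frac{n-4}{n-1}=\big(1+\frac3{n-4}\big)^{-1}\ge e^{-3/(n-4)}$. So the sum in Lemma~\ref{lem:criterion} is at least $\frac13n(n-1)(n-2)\,e^{-3l/(n-4)}$. It is less than $1$ only if $l>\frac{n-4}3\log\frac{n(n-1)(n-2)}3$, a quantity asymptotic to $n\log n$. No upper bound for character values can make Lemma~\ref{lem:criterion} work with $l=Cn$.
\end{example}

For shallow factors we therefore need a way to prove that a multiplicity is positive without estimating it.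

\section{The semigroup property}\label{sec:semigroup}

Partitions are added componentwise: $(\alpha+\beta)_j=\alpha_j+\beta_j$. In terms of Young diagrams, the columns of $\alpha+\beta$ are the columns of $\alpha$ together with those of $\beta$, sorted by height. In particular every partition is the sum of its columns $(1^h)$, any collection of its columns sums to a partition, and adding $(r)$ lengthens the first row by $r$. We allow the empty partition, also written $(0)$, which labels the trivial character of the trivial group $\mathsf{S}_0$.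

\begin{lemma}[semigroup property]\label{lem:semigroup}
Let $\alpha_0,\alpha_1,\dots,\alpha_t\vdash a$ and $\beta_0,\beta_1,\dots,\beta_t\vdash b$. If $\chi^{\alpha_0}$ occurs in $\prod_{i=1}^t\chi^{\alpha_i}$ and $\chi^{\beta_0}$ occurs in $\prod_{i=1}^t\chi^{\beta_i}$, then $\chi^{\alpha_0+\beta_0}$ occurs in $\prod_{i=1}^t\chi^{\alpha_i+\beta_i}$.
\end{lemma}

\begin{proof}
For $\lambda_0,\dots,\lambda_t\vdash N$ let $g(\lambda_0,\dots,\lambda_t)=\langle\prod_{i=0}^t\chi^{\lambda_i},1\rangle_{\mathsf{S}_N}$. Since $\chi^{\lambda_0}$ is real, this is the multiplicity of $\chi^{\lambda_0}$ in $\prod_{i=1}^t\chi^{\lambda_i}$. The idea is to realize these numbers, for all $N$ at once, as multiplicities in one ring, where vectors can be multiplied.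

Let $V$ be a complex vector space with a basis and $\dim V\ge N$, and let $T,U\le GL(V)$ be the groups of diagonal and of upper unitriangular matrices. Schur--Weyl duality says that, as a module for $\mathsf{S}_N\times GL(V)$,
\[
V^{\otimes N}\cong\bigoplus_{\lambda\vdash N}W^\lambda\otimes S_\lambda V,
\]
where $W^\lambda$ affords $\chi^\lambda$ and $S_\lambda V$ is the irreducible $GL(V)$-module of highest weight $\lambda$: its $U$-fixed vectors form a line, on which $\mathrm{diag}(x_1,x_2,\dots)\in T$ acts by $\prod_jx_j^{\lambda_j}$.

Take spaces $V_0,\dots,V_t$ of dimension at least $a+b$, and put $E=V_0\otimes\cdots\otimes V_t$ and $H=\prod_iGL(V_i)$. Then $E^{\otimes N}\cong V_0^{\otimes N}\otimes\cdots\otimes V_t^{\otimes N}$ with $\mathsf{S}_N$ acting diagonally. The $\mathsf{S}_N$-invariants of $E^{\otimes N}$ form an $H$-module isomorphic to $\mathrm{Sym}^NE$, and those of $W^{\lambda_0}\otimes\cdots\otimes W^{\lambda_t}$ have dimension $g(\lambda_0,\dots,\lambda_t)$. Hence for $N\le a+b$,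
\[
\mathrm{Sym}^NE\cong\bigoplus_{\lambda_0,\dots,\lambda_t\vdash N}\big(S_{\lambda_0}V_0\otimes\cdots\otimes S_{\lambda_t}V_t\big)^{\oplus g(\lambda_0,\dots,\lambda_t)}
\]
as $H$-modules. So $g(\lambda_0,\dots,\lambda_t)>0$ if and only if $\mathrm{Sym}^NE$ contains a non-zero vector that is fixed by $\prod_iU_i$ and has weight $(\lambda_0,\dots,\lambda_t)$ for $\prod_iT_i$.

By hypothesis there are such vectors $u\in\mathrm{Sym}^aE$ of weight $(\alpha_i)_i$ and $v\in\mathrm{Sym}^bE$ of weight $(\beta_i)_i$. The algebra $\mathrm{Sym}\,E$ is a polynomial ring, so $uv\ne0$. The group $H$ acts on it by algebra automorphisms, so $uv\in\mathrm{Sym}^{a+b}E$ is fixed by $\prod_iU_i$ and has weight $(\alpha_i+\beta_i)_i$. Thus $g(\alpha_0+\beta_0,\dots,\alpha_t+\beta_t)>0$.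
\end{proof}

The lemma places diagrams side by side. The analogous statement for stacking diagrams on top of each other is false: in $\mathsf{S}_1$ the character $\chi^{(1)}$ occurs in $\chi^{(1)}\chi^{(1)}$, but in $\mathsf{S}_2$ the character $\chi^{(1,1)}=\mathrm{sgn}$ does not occur in $\chi^{(1,1)}\chi^{(1,1)}=1$. So the lemma can assemble a target from its columns, but it cannot cut a column. Targets with a tall column, such as $\mathrm{sgn}$, need a second device. Both devices are visible in $\mathsf{S}_4$.

\begin{example}\label{ex:S4}
Let $\chi=\chi^{(3,1)}$, and note $(3,1)=(1,1)+(2)=(2,1)+(1)$.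

\emph{A target with short columns.} Let $\nu=(2,2)=(1,1)+(1,1)$, and let each of two factors $\chi$ produce one column. In $\mathsf{S}_2$, the character $\chi^{(1,1)}$ occurs in $\chi^{(1,1)}\chi^{(2)}$, and it occurs in $\chi^{(2)}\chi^{(1,1)}$. Adding the two triples of partitions, Lemma~\ref{lem:semigroup} shows that $\chi^{(2,2)}$ occurs in $\chi^{(3,1)}\chi^{(3,1)}$.

\emph{A target with a tall column.} The partition $(1^4)$ is not a sum of two non-empty partitions. Instead we use that $\mathrm{sgn}$ occurs in $\chi^\alpha\chi^{\alpha'}=\mathrm{sgn}\cdot(\chi^{\alpha})^2$ for every $\alpha$. Take the hooks $\alpha=(2,1,1)=(1^3)+(1)$ and $\alpha'=(3,1)=(1^2)+(2)$, whose columns are shorter. In $\mathsf{S}_3$, the character $\chi^{(1^3)}$ occurs in $(\chi^{(2,1)})^2$ because $(2,1)$ is self-conjugate; adding $(1)$ to all three partitions shows that $\chi^\alpha$ occurs in $\chi^2$. Since $\chi^{\alpha'}=\chi$, the character $\mathrm{sgn}$ occurs in $\chi^2\cdot\chi$. The columns $(1^3)$ and $(1^2)$ have total size $5=n+1$, not $n$, and the number of factors used is $(3-1)+(2-1)=4-1$.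 This cannot be improved: on the classes of $1$, $(12)$, $(12)(34)$, $(123)$, $(1234)$, of sizes $1,6,3,8,6$, the values of $\chi=\pi-1$ are $3,1,-1,0,-1$, so $\langle\chi^2,\mathrm{sgn}\rangle=(9-6+3-6)/24=0$ and $\langle\chi^3,\mathrm{sgn}\rangle=(27-6-3+6)/24=1$.
\end{example}

\section{Symmetric groups: the induction}\label{sec:induction}

Example~\ref{ex:S4} suggests a recursion. To reach a target in $\mathsf{S}_n$, split the factors into two groups, which work in $\mathsf{S}_{m_1}$ and $\mathsf{S}_{m_2}$ with $m_1+m_2\le n+1$. Only shallow factors can be moved to a smaller group, so up to $D\log n$ deep factors are lost, and rounding loses up to $2$ more. A sufficient number $f(n)$ of factors should thus satisfy $f(n)\ge f(m_1)+f(m_2)+D\log n+2$. The function $n-1$ absorbs the overlap, since $(m_1-1)+(m_2-1)\le n-1$. A term $-2D\log n$ pays for the losses, provided that both $m_j$ are comparable to $n$: it appears twice on the right and once on the left.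

Put $n_0=2^8e^{2/D}$, so $n_0>256$, and choose $A_0\ge2D$ so large that
\[
f(n):=A_0(n-1)-2D\log n\ \ge\ L(\mathsf{S}_n)\qquad\text{for all }5\le n<n_0,
\]
with $L$ as in Lemma~\ref{lem:finite}. Since $n-1>\log n$, we have $0<f(n)\le A_0n$ for all $n\ge5$.

\begin{proposition}\label{prop:induction}
For $n\ge5$ and $l\ge f(n)$, any product of $l$ non-linear irreducible characters of $\mathsf{S}_n$ covers $\mathrm{Irr}(\mathsf{S}_n)$.
\end{proposition}

\begin{proof}
We use induction on $n$. For $n<n_0$ this is Lemma~\ref{lem:finite}. Let $n\ge n_0$ and let the factors be $\chi^{\lambda_1},\dots,\chi^{\lambda_l}$; all have depth at least $1$.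

\emph{Step 1: reduction to shallow factors with a long first row.} If at least $D\log n$ factors are deep, Corollary~\ref{cor:deep} applies. Otherwise let $I$ be the set of shallow indices; then $|I|>f(n)-D\log n$. By Lemma~\ref{lem:discard} it suffices to show $\prod_{i\in I}\chi^{\lambda_i}\supseteq\mathrm{Irr}(\mathsf{S}_n)$. Replacing $\lambda_i$ by $\lambda_i'$ multiplies the product by $\mathrm{sgn}$, which permutes $\mathrm{Irr}(\mathsf{S}_n)$ and so does not affect covering. Hence we may assume that the first row of each $\lambda_i$ is at least as long as the first column, that is,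
\[
\lambda_i=(n-\delta_i,\mu_i),\qquad\mu_i\vdash\delta_i,\qquad1\le\delta_i\le n/8\qquad(i\in I).
\]

\emph{Step 2: truncation.} For an integer $m$ with $n/4\le m<n$ put $\lambda_i^{(m)}=(m-\delta_i,\mu_i)$. This is a partition of $m$, because $m-\delta_i\ge n/8\ge\delta_i$ and $\delta_i$ is at least the largest part of $\mu_i$; here shallowness is used. It is not $(m)$ since $\delta_i\ge1$, and it is not $(1^m)$ since $m-\delta_i\ge n/8\ge2$. So $\chi^{\lambda_i^{(m)}}$ is a non-linear irreducible character of $\mathsf{S}_m$, and
\begin{equation}\label{eq:trunc}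
\lambda_i=\lambda_i^{(m)}+(n-m).
\end{equation}

\emph{Step 3: counting factors.} Let $m_1,m_2$ be integers with $m_1,m_2\ge n/4$ and $m_1+m_2\le n+1$. Then $5\le m_j\le 3n/4+1<n$, and
\[
f(m_1)+f(m_2)\le A_0(n-1)-4D\log(n/4)=f(n)-2D\log n+8D\log2 .
\]
Since $n\ge n_0$ means $D\log n\ge8D\log2+2$, we get
\[
|I|>f(n)-D\log n\ge f(m_1)+f(m_2)+2\ge\lceil f(m_1)\rceil+\lceil f(m_2)\rceil .
\]
So $I=I_1\sqcup I_2$ with $|I_j|\ge f(m_j)$, and by induction
\begin{equation}\label{eq:ind}
\prod_{i\in I_j}\chi^{\lambda_i^{(m_j)}}\supseteq\mathrm{Irr}(\mathsf{S}_{m_j})\qquad(j=1,2).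
\end{equation}

Now fix a target $\nu\vdash n$, and let $h=\nu_1'$ be the height of its first, tallest column. We choose $m_1,m_2$, and with them $I_1,I_2$, depending on $\nu$, and show that $\chi^\nu$ occurs in $\prod_{i\in I}\chi^{\lambda_i}$.

\emph{Step 4: short columns, $h<n/2$.} Collect the columns of $\nu$ from the left until their total size $m_1$ first reaches at least $n/4$. If $h\ge n/4$, then $m_1=h<n/2$. If $h<n/4$, then the size before the last column and the height of the last column are both less than $n/4$, so again $m_1<n/2$. Let $\xi_1\vdash m_1$ be the sum of the collected columns and $\xi_2\vdash m_2=n-m_1$ the sum of the others. Then $\nu=\xi_1+\xi_2$ and $m_1,m_2\ge n/4$, so Step~3 applies. By \eqref{eq:ind}, and since $\chi^{(m_j)}$ is trivial,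
\[
\chi^{\xi_1}\text{ occurs in }\prod_{i\in I_1}\chi^{\lambda_i^{(m_1)}}\prod_{i\in I_2}\chi^{(m_1)},\qquad
\chi^{\xi_2}\text{ occurs in }\prod_{i\in I_1}\chi^{(m_2)}\prod_{i\in I_2}\chi^{\lambda_i^{(m_2)}} .
\]
As $m_1+m_2=n$, equation \eqref{eq:trunc} gives $\lambda_i^{(m_1)}+(m_2)=\lambda_i$ and $(m_1)+\lambda_i^{(m_2)}=\lambda_i$. By Lemma~\ref{lem:semigroup}, $\chi^\nu$ occurs in $\prod_{i\in I}\chi^{\lambda_i}$.

\emph{Step 5: a tall column, $h\ge n/2$.} Now the columns need not split into two parts of comparable size. As in Example~\ref{ex:S4}, we first find $\chi^\nu$ in a product $\chi^\tau\chi^\sigma$, where $\tau$ and $\sigma$ arise from partitions of size about $n/2$ by lengthening the first row. Write $\nu=(1^h)+\xi$ with $\xi\vdash n-h$, possibly empty. Put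
\[
m_1=\Big\lceil\frac{n+1}2\Big\rceil,\qquad m_2=n+1-m_1=\Big\lfloor\frac{n+1}2\Big\rfloor,\qquad a=m_1-(n-h).
\]
Then $m_1,m_2\ge n/2$ and $m_1+m_2=n+1$, so Step~3 applies. The number $a$ is chosen so that a column of height $a$ and $\xi$ together have size $m_1$. We have $a\ge1$ because $m_1>n/2\ge n-h$, and $a\le h$ because $m_1\le n$. Also $m_2=h-a+1$. Consider the conjugate hooks of size $h$,
\[
\alpha=(h-a+1,1^{a-1})=(1^a)+(h-a),\qquad\alpha'=(a,1^{h-a})=(1^{m_2})+(a-1).
\]
In $\mathsf{S}_h$, the character $\chi^{(1^h)}=\mathrm{sgn}$ occurs in $\chi^\alpha\chi^{\alpha'}=\mathrm{sgn}\cdot(\chi^\alpha)^2$, since $\langle(\chi^\alpha)^2,1\rangle=1$. In $\mathsf{S}_{n-h}$, the character $\chi^\xi$ occurs in $\chi^\xi\chi^{(n-h)}=\chi^\xi$. By Lemma~\ref{lem:semigroup}, $\chi^\nu$ occurs in $\chi^\tau\chi^\sigma$, where $\tau=\alpha+\xi$ and $\sigma=\alpha'+(n-h)$. Since $n-m_1=h-a$ and $n-m_2=m_1-1=(a-1)+(n-h)$, we have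
\[
\tau=\tau_1+(n-m_1)\ \text{ with }\ \tau_1=(1^a)+\xi\vdash m_1,\qquad\sigma=(1^{m_2})+(n-m_2).
\]
By \eqref{eq:ind}, $\chi^{\tau_1}$ occurs in $\prod_{i\in I_1}\chi^{\lambda_i^{(m_1)}}$, and in $\mathsf{S}_{n-m_1}$ the trivial character occurs in a product of trivial characters. Lemma~\ref{lem:semigroup} and \eqref{eq:trunc} show that $\chi^\tau$ occurs in $\prod_{i\in I_1}\chi^{\lambda_i}$. The same argument with $(1^{m_2})$, $m_2$, $I_2$ in place of $\tau_1$, $m_1$, $I_1$ shows that $\chi^\sigma$ occurs in $\prod_{i\in I_2}\chi^{\lambda_i}$. Hence $\prod_{i\in I}\chi^{\lambda_i}$ is $\chi^\tau\chi^\sigma$ plus a character or zero, and so it contains $\chi^\nu$.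
\end{proof}

Parts (i) and (ii) of Theorem~\ref{thm:symmetric} follow from Propositions~\ref{prop:induction} and~\ref{prop:depth} with $A=\max(A_0,2/\gamma)$.

\section{Alternating groups}\label{sec:alternating}

We recall the description of $\mathrm{Irr}(\mathsf{A}_n)$ from \cite[\S2.5]{JK}. If $\lambda\ne\lambda'$, then $\chi^\lambda|_{\mathsf{A}_n}=\chi^{\lambda'}|_{\mathsf{A}_n}$ is irreducible. If $\lambda=\lambda'$, then $\chi^\lambda|_{\mathsf{A}_n}=\chi^{\lambda,+}+\chi^{\lambda,-}$ with two irreducible characters of degree $\chi^\lambda(1)/2$. Every irreducible character of $\mathsf{A}_n$ arises in this way from exactly one set $\{\lambda,\lambda'\}$. For $\lambda=\lambda'$ with $d$ boxes on the diagonal, let $\Gamma_i$ $(1\le i\le d)$ be the set of boxes $(x,y)$ of the diagram with $\min(x,y)=i$. It is a hook whose arm and leg both have length $a_i=\lambda_i-i$, so its size is $h_i=2a_i+1$; the numbers $h_1>\dots>h_d$ are odd and have sum $n$. For $g\in\mathsf{A}_n$,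
\[
\chi^{\lambda,\pm}(g)=\tfrac12\chi^\lambda(g)\ \text{ unless $g$ has cycle type }(h_1,\dots,h_d),
\]
and on elements of this cycle type the values of $\chi^{\lambda,+}$ and $\chi^{\lambda,-}$ are among $\frac12\big(\epsilon_\lambda\pm\sqrt{\epsilon_\lambda h_1\cdots h_d}\,\big)$, with a sign $\epsilon_\lambda=\pm1$.

A non-trivial irreducible character of $\mathsf{A}_n$ is thus either the restriction of a non-linear $\chi^\lambda$ with $\lambda\ne\lambda'$ (\emph{type I}) or one of the $\chi^{\lambda,\pm}$ (\emph{type II}). Products of type~I characters are restrictions from $\mathsf{S}_n$, and Proposition~\ref{prop:induction} applies to them. Type~II characters are not restrictions. But self-conjugate partitions are deep, so we expect a logarithmic number of type~II factors to be enough. Roichman's bound gives this except on the cycle type $(h_1,\dots,h_d)$, where we compare the explicit value with a lower bound for the degree.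

\begin{lemma}\label{lem:typeII}
There are absolute constants $n_1\ge5$ and $\eta>0$ such that for $n\ge n_1$, every type~II character $\chi$ of $\mathsf{A}_n$ and every $g\in\mathsf{A}_n$ satisfy $|\chi(g)|/\chi(1)\le e^{-\eta\,\mathrm{supp}(g)}$.
\end{lemma}

\begin{proof}
Let $\chi=\chi^{\lambda,\pm}$. The first row and column contain $2\lambda_1-1\le n$ boxes, so $\delta(\lambda)=n-\lambda_1\ge(n-1)/2\ge n/4$. If $g$ does not have cycle type $(h_1,\dots,h_d)$, then $|\chi(g)|/\chi(1)=|\chi^\lambda(g)|/\chi^\lambda(1)\le e^{-\gamma\,\mathrm{supp}(g)/4}$ by \eqref{eq:R}.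

Let $g$ have cycle type $(h_1,\dots,h_d)$. A sum of $d$ distinct positive odd numbers is at least $1+3+\dots+(2d-1)=d^2$, so $d\le\sqrt n$. With $P=h_1\cdots h_d\le n^{\sqrt n}$ we get $|\chi(g)|\le\frac12(1+\sqrt P)\le\sqrt P\le n^{\sqrt n/2}$.

To bound the degree from below we construct standard tableaux of shape $\lambda$. Fill $\Gamma_1$ with $1,\dots,h_1$, then $\Gamma_2$ with the next $h_2$ numbers, and so on, each hook increasing along its arm and along its leg. For $\lambda=(4,3,3,1)$, with hooks of sizes $7,3,1$, one such filling is
\[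
\begin{array}{cccc}
1&2&5&6\\
3&\mathbf{8}&\mathbf{9}&\\
4&\mathbf{10}&\mathit{11}&\\
7&&&
\end{array}
\]
The result is standard. Indeed, let $(x,y)$ and $(x,y+1)$ be boxes of $\lambda$. If $x\le y$, both lie in the row of $\Gamma_x$ and the entries increase. If $x>y$, then $(x,y)\in\Gamma_y$ and $(x,y+1)\in\Gamma_{y+1}$, which carries larger numbers. Columns are treated by exchanging $x$ and $y$. The hook $\Gamma_i$ has $\binom{2a_i}{a_i}$ fillings (the smallest number goes in the corner, and we choose the entries of the arm), and $\binom{2a}a=\prod_{j=1}^a\frac{a+j}j\ge2^a$. Since $\sum_ia_i=(n-d)/2$,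
\[
\chi^\lambda(1)\ge\prod_i\binom{2a_i}{a_i}\ge2^{(n-d)/2}\ge2^{(n-\sqrt n)/2}.
\]
Therefore $|\chi(g)|/\chi(1)\le2\,n^{\sqrt n/2}\,2^{-(n-\sqrt n)/2}$. As $\sqrt n\log n=o(n)$, there is $n_1$ such that for $n\ge n_1$ this is at most $2^{-n/4}\le2^{-\mathrm{supp}(g)/4}$. Take $\eta=\frac14\min(\gamma,\log2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Classical groups were treated in Section~\ref{sec:classical}. Let $G=\mathsf{A}_n$. Put $D'=2/\eta$, and choose $C_{\mathrm{alt}}\ge A_0+D'$ such that $C_{\mathrm{alt}}n\ge L(\mathsf{A}_n)$ for $5\le n<n_1$. Let $l\ge C_{\mathrm{alt}}n$. If $n<n_1$, Lemma~\ref{lem:finite} applies. Let $n\ge n_1$.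

Suppose at least $D'\log n$ of the $\chi_i$ are of type~II. All character ratios are at most $1$, so by Lemma~\ref{lem:typeII} the product of the ratios at $g$ is at most $e^{-\eta D'\log n\cdot\mathrm{supp}(g)}=n^{-2\,\mathrm{supp}(g)}$, and Lemma~\ref{lem:support} applies.

Otherwise more than $C_{\mathrm{alt}}n-D'\log n\ge A_0n\ge f(n)$ factors are of type~I, say $\chi_i=\chi^{\lambda_i}|_{\mathsf{A}_n}$ with $\chi^{\lambda_i}$ non-linear. By Proposition~\ref{prop:induction} the product of these $\chi^{\lambda_i}$ contains every $\chi^\nu$. Its restriction to $\mathsf{A}_n$, the product of the type~I factors, then contains all constituents of all $\chi^\nu|_{\mathsf{A}_n}$, that is, all of $\mathrm{Irr}(\mathsf{A}_n)$. Lemma~\ref{lem:discard} restores the type~II factors.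

Theorem~\ref{thm:main} holds with $C=\max(C_{\mathrm{cl}},C_{\mathrm{alt}})$.
\end{proof}

\section{Lower bounds}\label{sec:lower}

\subsection*{Classical groups}
Let $G=\mathrm{Cl}_n(q)$ with $q$ a power of the prime $p$. The Steinberg character $\mathrm{St}\in\mathrm{Irr}(G)$ has degree equal to the largest power of $p$ dividing $|G|$, namely $q^N$ with
\[
N=\begin{cases}
n(n-1)/2&\text{for }PSL_n(q),\ PSU_n(q),\\
m^2&\text{for }PSp_{2m}(q),\ P\Omega_{2m+1}(q),\\
m(m-1)&\text{for }P\Omega^\pm_{2m}(q).
\end{cases}
\]
In all cases $N\ge n^2/10$. Indeed, $n(n-1)/2\ge n^2/10$ is equivalent to $5(n-1)\ge n$; next $10m^2\ge(3m)^2\ge(2m+1)^2\geq(2m)^2$ for $m\ge1$; and $10m(m-1)\ge4m^2$ for $m\ge2$. If $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$, then the product contains $\mathrm{St}$, so by \eqref{eq:order}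
\begin{equation}\label{eq:St}
\prod_i\chi_i(1)\ge q^{n^2/10}\ge|G|^{1/20}.
\end{equation}
This completes the proof of Theorem~\ref{thm:classical}.

A linear map that fixes every one-dimensional subspace is a scalar, so $G$ acts faithfully on the set of one-dimensional subspaces of the natural module, which has fewer than $q^{2n}$ elements. The action is non-trivial, so its permutation character is not a multiple of $1_G$, and it has a constituent $\chi\in\mathrm{Irr}(G)\setminus\{1_G\}$ with $\chi(1)<q^{2n}$. If $\chi^l\supseteq\mathrm{Irr}(G)$, then \eqref{eq:St} gives $q^{2nl}>q^{n^2/10}$, that is, $l>n/20$. This is the classical case of Theorem~\ref{thm:lower}.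

\subsection*{Alternating groups}
Here we use the shape of the constituents instead of their degrees.

\begin{lemma}\label{lem:rows}
If $\chi^\nu$ occurs in $(\chi^{(n-1,1)})^l$, then $n-\nu_1\le l$.
\end{lemma}

\begin{proof}
Since $\pi=1+\chi^{(n-1,1)}$, the binomial expansion shows that $\chi^\nu$ occurs in $\pi^l$, the permutation character of $\mathsf{S}_n$ on $l$-tuples of points. The stabilizer of a tuple with $j$ distinct entries is a subgroup $\mathsf{S}_{n-j}$, where $j\le\min(l,n)$. So $\chi^\nu$ occurs in the character induced from the trivial character of $\mathsf{S}_{n-j}$ for some such $j$. By Frobenius reciprocity $\chi^\nu|_{\mathsf{S}_{n-j}}$ contains $\chi^{(n-j)}$, and by the branching rule the diagram of $\nu$ contains a row of length $n-j$. Thus $\nu_1\ge n-j\ge n-l$.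
\end{proof}

For $\nu=(1^n)$ the lemma says that $\mathrm{sgn}$ needs $l\ge n-1$ factors $\chi^{(n-1,1)}$, in agreement with Example~\ref{ex:S4} and with the term $n-1$ in $f(n)$. On $\mathsf{A}_n$ a partition cannot be told from its conjugate, so we need a target whose rows and columns are all short.

Let $n\ge5$ and $\chi=\chi^{(n-1,1)}|_{\mathsf{A}_n}$, which is irreducible and non-trivial because $(n-1,1)$ is not self-conjugate. Put $s=\lceil\sqrt n\,\rceil$. Since $n\le s^2$, there is $\nu\vdash n$ with $\nu_1\le s$ and $\nu_1'\le s$: fill the rows of an $s\times s$ square one after another. Let $\psi$ be an irreducible constituent of $\chi^\nu|_{\mathsf{A}_n}$, and suppose $\chi^l\supseteq\mathrm{Irr}(\mathsf{A}_n)$. Then $\psi$ occurs in $\chi^\mu|_{\mathsf{A}_n}$ for some constituent $\chi^\mu$ of $(\chi^{(n-1,1)})^l$, and $\mu\in\{\nu,\nu'\}$ by the description of $\mathrm{Irr}(\mathsf{A}_n)$. Lemma~\ref{lem:rows} gives $l\ge n-\mu_1\ge n-s$. This completes the proof of Theorem~\ref{thm:lower}.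

\subsection*{The order $n\log n$ in Theorem~\ref{thm:symmetric}(ii)}
We need partitions that are deep but have small degree. Let $n\ge5$ and $\lambda=(\lceil n/2\rceil,\lfloor n/2\rfloor)$. Then $\delta(\lambda)=\lfloor n/2\rfloor$, and $\chi^\lambda(1)\le2^n$ because a standard tableau with two rows is determined by the set of entries in its first row. Let $l$ be the largest integer less than $(\log n-1)/(2\log2)$; it is positive for large $n$. From $e^n\ge n^n/n!$ we obtain
\[
\chi^\lambda(1)^l\le2^{nl}<(n/e)^{n/2}\le(n!)^{1/2},
\]
so $(\chi^\lambda)^l$ does not cover $\mathrm{Irr}(\mathsf{S}_n)$ by \eqref{eq:degree}. Its total depth is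
\[
l\Big\lfloor\frac n2\Big\rfloor\ge\Big(\frac{\log n-1}{2\log2}-1\Big)\frac{n-1}2,
\]
and the right side is asymptotic to $n\log n/(4\log2)$. As $\log2<1$, the total depth is at least $\frac14n\log n$ for all large $n$. This proves the last assertion of Theorem~\ref{thm:symmetric} with $a_0=1/4$.

\begin{thebibliography}{9}

\bibitem{JK}
James and Kerber, \emph{The Representation Theory of the Symmetric Group}.

\bibitem{LS}
V. Landazuri and G. Seitz, \emph{On the minimal degrees of projective representations of the finite Chevalley groups}, J. Algebra \textbf{32} (1974).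

\bibitem{LT}
M. Larsen and P. H. Tiep, \emph{Uniform character bounds for finite classical groups}, Ann. of Math. \textbf{200} (2024).

\bibitem{LP}
M. Liebeck and L. Pyber, \emph{Upper bounds for the number of conjugacy classes of a finite group}, J. Algebra \textbf{198} (1997).

\bibitem{LST}
M. W. Liebeck, A. Shalev, and Pham Huu Tiep, \emph{McKay graphs for alternating and classical groups}, arXiv:2007.10530 (2020).

\bibitem{R}
Y. Roichman, \emph{Upper bound on the characters of the symmetric groups}, Invent. Math. \textbf{125} (1996).

\end{thebibliography}
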